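# A pointwise dual ergodic transformation without Darling–Kac sets

## Pointwise growth, uniform growth, and the guess that one implies the other

A conservative transformation of an infinite measure space returns to every set of positive measure, but it returns rarely. Suppose we know the average rate of return, in the sense of an almost everywhere limit. Is there then some set of positive finite measure on which that limit is attained *uniformly*? The first guess is **yes**: almost everywhere convergence on a set of finite measure is uniform off a small set, by Egorov's theorem, and we are free to choose the set. In these notes we make the guess precise, test it on the simplest cases, see where the Egorov argument stops, and then show that the guess is wrong. The question is taken from Peter Kevei and Dalia Terhesiu, "Darling-Kac theorem for renewal shifts in the absence of regular variation", arXiv:1803.10700 (2018).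

Throughout, $(X,\mathcal F,\mu)$ is a $\sigma$-finite measure space with $\mu(X)=\infty$ and $T:X\to X$ is measure preserving. It is *conservative* if every wandering set (a measurable $H$ with $H,T^{-1}H,T^{-2}H,\dots$ pairwise disjoint) is null, and *ergodic* if $B=T^{-1}B$ mod $\mu$ forces $\mu(B)=0$ or $\mu(B^c)=0$. The *transfer operator* $L:L^1(\mu)\to L^1(\mu)$ is defined by
$$\int_X L^n v\cdot g\,d\mu=\int_X v\cdot g\circ T^n\,d\mu\qquad (v\in L^1(\mu),\ g\in L^\infty(\mu),\ n\ge1).\tag{1}$$
It is positive, it also acts on nonnegative measurable functions, and $L1=1$ because $T$ preserves $\mu$. We write $S_nv=\sum_{j=0}^nL^jv$.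

**Definition (pointwise dual ergodic).** A conservative ergodic measure preserving $T$ is pointwise dual ergodic if there is a positive sequence $(a_n)$ with
$$a_n^{-1}S_nv\to\int_Xv\,d\mu\quad\mu\text{-a.e. as } n\to\infty,\ \text{for all }v\in L^1(\mu).\tag{2}$$

**Definition (Darling–Kac set).** For such $T$, a set $Y$ with $\mu(Y)\in(0,\infty)$ is a Darling–Kac set if
$$a_n^{-1}S_n1_Y\to\mu(Y)\quad\mu\text{-essentially uniformly on }Y.\tag{3}$$

The sequence $(a_n)$ is unique up to asymptotic equivalence: if $(a_n)$ and $(a_n')$ both satisfy (2), apply (2) to one $v$ with $\int v\,d\mu=1$ at one good point and divide. So (3) does not depend on which sequence is chosen.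

The question is whether every pointwise dual ergodic $T$ has a Darling–Kac set.

## Markov shifts over a countable set

Let $R$ be an irreducible recurrent Markov kernel on a countable set $S$, with invariant measure $w>0$ (so $wR=w$) and $w(S)=\infty$. The *dual kernel* is $R^*(s',s)=w(s)R(s,s')/w(s')$. It is Markov because $wR=w$. Let $X=S^{\mathbb N_0}$, let $T$ be the shift, and let $\mu$ be the law of the $R^*$-chain $(s_0,s_1,\dots)$ with initial measure $w$. Since $w(s_0)R^*(s_0,s_1)=w(s_1)R(s_1,s_0)$, we have
$$\int f\cdot g\circ T\,d\mu=\sum_{s_1}w(s_1)\sum_{s_0}R(s_1,s_0)\int f(s_0,s_1,s_2,\dots)\,g(s_1,s_2,\dots)\,P^{R^*}_{s_1}(ds_2,\dots),$$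
and therefore
$$Lf(s_0,s_1,\dots)=\sum_{s}R(s_0,s)\,f(s,s_0,s_1,\dots).$$
So $T$ forgets the first letter, and $L$ averages over a new letter put in front, drawn with the kernel $R$ from the current first letter. For simple random walk on $\mathbb Z$, where $w$ is counting measure and $R^*=R$, this reads $Lf(s_0,s_1,\dots)=\frac12\sum_{\pm}f(s_0\pm1,s_0,s_1,\dots)$.

Now test the guess on $A=\{s_0=o\}$, with $o\in S$ fixed. Iterating, $L^j1_A(\omega)=R^j(s_0,o)$, so
$$S_n1_A(\omega)=\sum_{j=0}^nR^j(o,o)\qquad\text{for every }\omega\in A.$$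
The function $S_n1_A$ is *constant* on $A$. For simple random walk with $o=0$ its values for $n=0,1,2,3,4$ are $1,1,\frac32,\frac32,\frac{15}8$. If $T$ is pointwise dual ergodic, this one number divided by $a_n$ converges to $\mu(A)$, and $A$ is a Darling–Kac set. So the guess survives for every pointwise dual ergodic Markov shift over a countable set. It also survives if the state $s$ is enriched by a variable with finitely many values, since the state space is then still countable. A counterexample must therefore use a state space with a continuum of states, each of measure zero.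

## Egorov's theorem gives one half

Let us try to prove the guess in general. Choose $B$ with $0<\mu(B)<\infty$. Egorov's theorem gives $A\subset B$, nearly all of $B$, with $S_n1_B/a_n\to\mu(B)$ uniformly on $A$. But (3) asks about $S_n1_A$ on $A$, and not about $S_n1_B$. So we iterate, and half of the statement comes out.

**Proposition 1.** Let $T$ be pointwise dual ergodic, $0<\mu(B)<\infty$ and $0<\varepsilon<\mu(B)$. There is $A\subset B$ with $\mu(B\setminus A)<\varepsilon$ and
$$\limsup_{n\to\infty}\|S_n1_A\|_{L^\infty(X)}/a_n\le\mu(A).$$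

*Proof.* Put $A_0=B$. By Egorov choose $A_{k+1}\subset A_k$ with $\mu(A_k\setminus A_{k+1})<\varepsilon2^{-k-2}$ and $S_n1_{A_k}/a_n\to\mu(A_k)$ uniformly on $A_{k+1}$. Let $A=\bigcap_kA_k$. Then $\mu(B\setminus A)\le\varepsilon/2<\varepsilon$. On $A$ we have $S_n1_A\le S_n1_{A_k}\le(\mu(A_k)+o(1))a_n$, with $o(1)$ uniform on $A$, for every $k$. Since $\mu(A_k)\downarrow\mu(A)$, the bound holds with the norm of $L^\infty(A)$.

It remains to see that $\|S_n1_A\|_{L^\infty(X)}=\|S_n1_A\|_{L^\infty(A)}$. For $n=0$ both sides are $1$. For $n\ge1$, on $A^c$ we have $S_n1_A=1_A+L(S_{n-1}1_A)=L(S_{n-1}1_A)\le\|S_{n-1}1_A\|_{L^\infty(X)}$ because $L1=1$. By induction this equals $\|S_{n-1}1_A\|_{L^\infty(A)}\le\|S_n1_A\|_{L^\infty(A)}$. $\square$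

For the lower half we would write, on $A$,
$$S_n1_A=S_n1_{A_k}-S_n1_{A_k\setminus A}.$$
The first term is at least $(\mu(A_k)-o(1))a_n$ uniformly on $A$. We need the second term to be at most a small multiple of $a_n$ on $A$, from some $n$ on that does not depend on the point. All we know about $A_k\setminus A$ is that its measure is small. This gives the right limit at almost every point and no uniformity on $A$. Applying Egorov again to $1_{A_k\setminus A}$ shrinks $A$, changes the discarded set, and returns us to the start. This is the exact point where the argument stops: a discarded set of tiny measure might be visited, from some points of $A$ and for a long time depending on the point, almost as often as $A_k$ itself. We are going to build a transformation in which this happens for *every* set $A$.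

## The theorem, and the function $U$

Let $R$ be an irreducible, null recurrent Markov kernel on a countable set $S$, let $o\in S$, and let $w>0$ be its invariant measure normalized by $w(o)=1$. Null recurrence means $w(S)=\infty$. Put
$$U(k)=\sum_{l=0}^{k-1}R^l(o,o),$$
and assume
$$\liminf_{n\to\infty}\frac{U(J_0n)}{U(n)}>1\qquad\text{for some integer }J_0\ge2.\tag{4}$$

For simple random walk on $\mathbb Z$ with $o=0$ we have $R^{2l}(0,0)\sim1/\sqrt{\pi l}$, so $U(n)\sim\sqrt{2n/\pi}$ and $U(2n)/U(n)\to\sqrt2$; (4) holds. More generally, if $U$ is regularly varying of index $\alpha\in(0,1]$, then $U(J_0n)/U(n)\to J_0^\alpha>1$ and (4) holds. For simple random walk on $\mathbb Z^2$, $R^{2l}(0,0)\sim1/(\pi l)$, so $U(n)\sim\frac1\pi\log n$ and (4) fails: the argument below does not cover slowly varying growth.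

**Theorem 2.** For every such $R$ there are $\theta\in(0,1)$ and a conservative ergodic measure preserving $T$ on a $\sigma$-finite space with $\mu(X)=\infty$ such that:

1. $T$ is pointwise dual ergodic with $a_n=\theta^{-1}U(\lfloor\theta n\rfloor)$ for $n\ge1/\theta$, and $a_n:=\theta^{-1}$ otherwise.
2. There are no measurable $A$ with $\mu(A)>0$, constants $0<c\le C<\infty$ and $N$ such that $c\,a_n\le S_n1_A\le C\,a_n$ $\mu$-a.e. on $A$ for all $n\ge N$.

In particular $T$ has no Darling–Kac set: such a set $A$ would satisfy the bounds in part 2 with $c=\mu(A)/2$ and $C=2\mu(A)$. Simple random walk on $\mathbb Z$ gives a pointwise dual ergodic transformation with $a_n\sim\theta^{-1}\sqrt{2\theta n/\pi}=\sqrt{2n/(\pi\theta)}$ and without Darling–Kac sets. So not every pointwise dual ergodic transformation has a Darling–Kac set.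

Before the construction we collect what is needed about $U$.

**Growth of $U$.** $U$ is nondecreasing, $U(k)\to\infty$ by recurrence, and $U(k)/k\to0$ by null recurrence.

**Other starting points.** Let $V_s(k)=\sum_{l<k}R^l(s,o)$, and let $f_j$ be the probability that the $R$-chain from $s$ first visits $o$ at time $j\ge0$. By irreducibility and recurrence $\sum_jf_j=1$. Decomposing at the first visit,
$$V_s(k)=\sum_{j<k}f_jU(k-j).\tag{5}$$
Hence $V_s\le U$. For fixed $j$, $U(k)-j\le U(k-j)\le U(k)$, so $U(k-j)/U(k)\to1$, and dominated convergence in (5) gives $V_s(k)/U(k)\to1$ as $k\to\infty$.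

**Subadditivity.** $U(l+d)-U(l)=\sum_sR^l(o,s)V_s(d)\le U(d)$.

**Regularity from (4).** Iterating (4): if $U(J_0n)\ge\lambda U(n)$ for all $n\ge n_0$ with $\lambda>1$, then $U(J_0^pn)\ge\lambda^pU(n)$ for $n\ge n_0$. So for every $K$ there is an integer $J$ with $U(Jn)\ge K\,U(n)$ for all large $n$. Consequently, for integers $0\le d\le l/J$ with $l$ large, $U(d)\le U(\lfloor l/J\rfloor)\le U(l)/K$. By subadditivity $|U(k)-U(l)|\le U(|k-l|)$ if $k\ge l$, and also if $k<l$, since then $U(l)-U(k)\le U(l-k)$. Thus for every $\delta>0$ there are $\varepsilon>0$ and $l_0$ with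
$$\Big|\frac{U(k)}{U(l)}-1\Big|\le\delta\quad\text{whenever }l\ge l_0,\ |k-l|\le\varepsilon l.\tag{6}$$

**Consequences for $a_n$.** For every $\theta\in(0,1)$, the sequence $(a_n)$ of Theorem 2 satisfies
$$a_n\to\infty,\qquad a_n/n\to0,\tag{7}$$
$$\text{for every }K\text{ there is }J\text{ with }a_{Jn}\ge K\,a_n\text{ for all large }n,\tag{8}$$
the latter because $U(\lfloor\theta Jn\rfloor)\ge U(J\lfloor\theta n\rfloor)\ge K\,U(\lfloor\theta n\rfloor)$.

## Freezing, and a cascade of growing windows

Here is the plan in words; the proofs come afterwards. The state will be a pair $(s,x)$: a position $s\in S$ of the $R$-chain, and an environment $x=(x_1,x_2,\dots)$ with $x_m\in\{0,\dots,q_m-1\}$. Two mechanisms act on a set $A$ that satisfies $c\,a_n\le S_n1_A\le C\,a_n$ on $A$.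

*Freezing.* Declare the few values $x_m<m$ to be "holds". While $x$ holds at $m$, the position $s$ and the coordinates $x_1,\dots,x_{m-1}$ do not move, and for large $m$ this lasts very long. A point of $A$ in such a state would, because of the lower bound, keep returning to $A$ at a positive frequency, and since $a_n=o(n)$ this breaks the upper bound. So $A$ contains no point with a hold at a large $m$.

*Windows.* For each $i$ with $m<i\le q_m$ there is a rare event that re-randomizes $x_m$ uniformly inside the window $\{0,\dots,i-1\}$, provided $x_m$ lies in it. Larger windows are much rarer. Suppose we know that $A$ avoids $\{x_m<i-1\}$, and take a point with $x_m=i-1$. After a time of order $b$, the inverse rate of the window $i$, the coordinate becomes uniform on $i$ values, only one of which can occur in $A$. The next rarer event is far away, so most of the time until $n=Jb$ is spent outside $A$. The expected number of visits up to $n$ is then of order $a_b$, and for $J$ large this is less than $c\,a_{Jb}$. So $A$ avoids $\{x_m=i-1\}$ as well.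

Starting with the holds $\{x_m<m\}$ and increasing $i$ one by one, the forbidden region swallows everything, and $A=\emptyset$. On the other hand, almost every $x$ has $x_m$ far above $m$ for all large $m$. From such a point, the windows that can move $x_m$ are so wide that a hold at $m$ stays unlikely at all times. That is why *pointwise* convergence survives.

## Environments, events and the transformation

**Environments.** For $m\ge1$ let $q_m=m4^m$ and $E_m=\{0,\dots,q_m-1\}$ with uniform measure, and let $\pi$ be the product measure on $\prod_mE_m$. Say that $x$ *holds at $m$* if $x_m<m$; this has probability $4^{-m}$. Let $E$ be the set of $x$ holding at only finitely many $m$. By Borel–Cantelli $\pi(E)=1$, and from now on all environments are points of $E$. Call $x$ *active* if it holds at no $m$, and put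
$$\theta:=\pi(\text{active})=\prod_{m\ge1}(1-4^{-m})\in(0,1).$$
For instance $q_1=4$ and $x$ holds at $1$ iff $x_1=0$; $q_2=32$ and $x$ holds at $2$ iff $x_2\in\{0,1\}$.

**Events.** Enumerate the pairs $(m,i)$ with $m\ge1$, $m<i\le q_m$ lexicographically as $k=k(m,i)=1,2,\dots$. So $(1,2),(1,3),(1,4)$ have numbers $1,2,3$, and $(2,3)$ has number $4$. Each $m$ contributes at least one pair, so $k(m,i)\ge m$. Let $r_k=r_{m,i}=1/(k+2)!$. Then $\sum_kr_k=e-\frac52<1$, and
$$\sum_{k'>k}r_{k'}\le\frac{r_k}{k+2}.\tag{9}$$
Indeed
$$\sum_{k'>k}r_{k'}\le\frac{r_k}{k+3}\sum_{p\ge0}(k+4)^{-p}=r_k\frac{k+4}{(k+3)^2},$$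
and $(k+4)(k+2)\le(k+3)^2$. So each event is much more frequent than all later ones together.

An event is either $e=\emptyset$ or $e=(m,i,j)$ with $0\le j<i$. Its probability is $p_{(m,i,j)}=r_{m,i}/i$, respectively $p_\emptyset=1-\sum_kr_k>0$. All these numbers are positive. Put $\psi_\emptyset=\mathrm{id}$, and let $\psi_{(m,i,j)}:E\to E$ act as follows. If $x$ holds at no $m'>m$ (the event is then called *admissible* at $x$) and $x_m<i$, replace $x_m$ by $x_m+j\bmod i$. Otherwise leave $x$ unchanged. For example, at $x$ without holds at $m'>1$, the event $(1,3,1)$ moves $x_1$ by $0\mapsto1\mapsto2\mapsto0$ and fixes $3$.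

Each $\psi_e$ is a $\pi$-preserving bijection of $E$: it changes only $x_m$, under a condition on $(x_{m'})_{m'>m}$, and it permutes $\{x_m<i\}$. Note also that an admissible event $(m,i,\cdot)$ permutes $\{0,\dots,i-1\}$ and fixes every value $\ge i$ of $x_m$.

**Kernels.** Let $Z=S\times E$ and $\lambda=w\otimes\pi$. Put $R_x=R$ and $R_x^*=R^*$ if $x$ is active, and $R_x=R_x^*=\mathrm{Id}$ otherwise, where $R^*(s',s)=w(s)R(s,s')/w(s')$. Define
$$Q((s,x),\cdot)=\sum_ep_e\,R_x(s,\cdot)\otimes\delta_{\psi_ex},\qquad Q^*((s',x'),\cdot)=\sum_ep_e\,R^*_{\psi_e^{-1}x'}(s',\cdot)\otimes\delta_{\psi_e^{-1}x'}.$$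
In a step of $Q$, the position makes an $R$-step if the environment is active and rests otherwise, and an independent random event is applied to the environment. Both are Markov kernels. Since $w(s)R_x(s,s')=w(s')R_x^*(s',s)$ and $\psi_e$ preserves $\pi$, substituting $x'=\psi_ex$ term by term gives
$$\lambda(dz)\,Q(z,dz')=\lambda(dz')\,Q^*(z',dz),\tag{10}$$
and in particular $\lambda Q=\lambda Q^*=\lambda$.

**Transformation.** Let $X=Z^{\mathbb N_0}$ with the product $\sigma$-algebra, let $T$ be the shift, and let $\mu$ be the law of the $Q^*$-chain $\omega=(z_0,z_1,\dots)$ with initial measure $\lambda$. Then $T$ preserves $\mu$ since $\lambda Q^*=\lambda$. The measure is $\sigma$-finite since the sets $\{s_0=s\}$ have measure $w(s)<\infty$, and $\mu(X)=w(S)=\infty$. By (10), $\mu(dz_0,dz_1,dz_2,\dots)=\lambda(dz_1)\,Q(z_1,dz_0)\,Q^*(z_1,dz_2)\cdots$, so exactly as for countable Markov shifts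
$$Lf(z_0,z_1,\dots)=\int Q(z_0,dy)\,f(y,z_0,z_1,\dots)\tag{11}$$
satisfies $\int f\cdot g\circ T\,d\mu=\int Lf\cdot g\,d\mu$ for $f,g\ge0$. From now on $L$ denotes this version, which is defined at *every* point; $L1=1$ everywhere, and $\int Lf\,d\mu=\int f\,d\mu$ for $f\ge0$.

**Backward chain.** For $\omega\in X$ with $z_0=(s_0,x^{(0)})$, let $z_0,z_{-1},z_{-2},\dots$ be a $Q$-chain started at $z_0$, with law $P_\omega$ and expectation $E_\omega$, and put $\omega_t=(z_{-t},\dots,z_{-1},z_0,z_1,\dots)$. Iterating (11),
$$L^tf(\omega)=E_\omega f(\omega_t).\tag{12}$$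
We realize this chain as follows. Let $e_1,e_2,\dots$ be i.i.d. events of law $p$, and let $W$ be an $R$-chain with $W_0=s_0$, independent of the events. With $z_{-t}=(s_t,x^{(t)})$ put
$$x^{(t)}=\psi_{e_t}(x^{(t-1)}),\qquad s_t=W_{\kappa_t},\qquad\kappa_t=\#\{0\le u<t:\ x^{(u)}\text{ active}\}.\tag{13}$$
Let $\mathcal F_t=\sigma(e_1,\dots,e_t,s_1,\dots,s_t)$. The events $e_1,\dots,e_t$ determine $x^{(0)},\dots,x^{(t)}$ and $\kappa_0,\dots,\kappa_{t+1}$, and given them, $s_1,\dots,s_t$ carry the same information as $W_1,\dots,W_{\kappa_t}$. Since $W$ is independent of the events, conditionally on $\mathcal F_t$ the variable $W_{\kappa_t+1}$ has law $R(s_t,\cdot)$ and $e_{t+1}$ is independent of it with law $p$. Now $s_{t+1}=W_{\kappa_t+1}$ if $x^{(t)}$ is active, and $s_{t+1}=s_t$ otherwise. So the conditional law of $(s_{t+1},e_{t+1})$ given $\mathcal F_t$ is $R_{x^{(t)}}(s_t,\cdot)\otimes p$, and (13) is indeed a $Q$-chain. Moreover $e_{t+1}$ is independent of $\mathcal F_t$. Summing over the values of a stopping time, we get the strong Markov property: for an $(\mathcal F_t)$-stopping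 time $\sigma$, on $\{\sigma<\infty\}$, the conditional law of $(\omega_{\sigma+t},e_{\sigma+t+1})_{t\ge0}$ given $\mathcal F_\sigma$ is that of $(\omega_t,e_{t+1})_{t\ge0}$ under $P_{\omega_\sigma}$.

## The fraction of active times

The position moves only at active times. To find the growth of $S_n$ we must know how many active times there are up to time $n$. The answer, from almost every starting environment, is $\theta n$.

**Lemma 3.** Let $M\ge1$. For all $y,y'\in E_1\times\dots\times E_M$ there is a composition of maps $\psi_{(m,q_m,j)}$, $m\le M$, sending $(y,x_{>M})$ to $(y',x_{>M})$ for every $x_{>M}$ without holds.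

*Proof.* The full window $i=q_m$ can move $x_m$ anywhere, provided there is no hold above $m$. First, for $m=M,M-1,\dots,2$ in this order, move $x_m$ to $q_m-1\ge m$. Each event is admissible when used, since all higher coordinates are without hold by then. Next, for $m=1,2,\dots,M$ in this order, move $x_m$ to $y'_m$. When $x_m$ is moved, the coordinates between $m$ and $M$ still have the values $q_{m'}-1$, so again there is no hold above $m$. The shifts $j$ used depend only on $y,y'$. $\square$

**Lemma 4.** Let $E^*$ be the set of $x\in E$ with $x_m\ge2^mm$ for all but finitely many $m$. Then $\pi(E^*)=1$, and for $x^{(0)}\in E^*$ the number $\tau(n):=\#\{0\le j\le n:\ x^{(j)}\text{ active}\}$ satisfies $\tau(n)/n\to\theta$ in $L^1(P_\omega)$.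

*Proof.* Since $\pi(x_m<2^mm)=2^mm/(m4^m)=2^{-m}$, Borel–Cantelli gives $\pi(E^*)=1$. Fix $x=x^{(0)}\in E^*$ and $M_0\ge1$ with $x_m\ge2^mm$ for all $m>M_0$.

**Step 1: high coordinates rarely hold.** This step controls all coordinates beyond some $M$ at once. We claim
$$P_\omega\big(x_m^{(t)}<m\big)\le2^{-m}\qquad\text{for all }m>M_0,\ t\ge0.\tag{14}$$
Fix $m>M_0$. Let $\mathcal H$ be generated by the indicators $\mathbf 1\{e_u=\emptyset\}$, the pairs $(m_u,i_u)$ of all nonempty events $e_u=(m_u,i_u,j_u)$, and the shifts $j_u$ of those with $m_u>m$. The coordinates $>m$ evolve autonomously: a change of $x_{m'}$ depends on coordinates $\ge m'$ only. So these coordinates are $\mathcal H$-measurable, and so is the admissibility of every event with first index $m$. Given $\mathcal H$, the shifts of the $m$-events are independent, each uniform on its window.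

Let $\Phi_t$ be the largest $i>x_m$ such that an admissible event $(m,i,\cdot)$ occurred at a time $\le t$, with $\Phi_t=0$ if there is none; it is $\mathcal H$-measurable. We show by induction on $t$ that, given $\mathcal H$: if $\Phi_t=0$ then $x_m^{(t)}=x_m$, and if $\Phi_t>0$ then $x_m^{(t)}$ is uniform on $\{0,\dots,\Phi_t-1\}$. Only an admissible event $(m,i,\cdot)$ at time $t+1$ needs attention. Its shift is independent, given $\mathcal H$, of the current value of the coordinate. Write $\Phi=\Phi_t$.

* If $\Phi>0$ and $i\le\Phi$, the event permutes $\{0,\dots,i-1\}$ and fixes the other values, so the uniform law on $\{0,\dots,\Phi-1\}$ persists, and $\Phi_{t+1}=\Phi$.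
* If $i>\Phi>0$, or if $\Phi=0$ and $i>x_m$, the current value is $<i$, so the uniform shift makes it uniform on $\{0,\dots,i-1\}$, and $\Phi_{t+1}=i$.
* If $\Phi=0$ and $i\le x_m$, the value is $x_m\ge i$, nothing happens, and $\Phi_{t+1}=0$.

Now if $\Phi_t>0$, then $\Phi_t\ge x_m+1$ and $P_\omega(x_m^{(t)}<m\mid\mathcal H)\le m/(x_m+1)\le2^{-m}$. If $\Phi_t=0$, then $x_m^{(t)}=x_m\ge m$ and the probability is $0$. This proves (14).

**Step 2: low coordinates form a finite Markov chain.** This step computes the fraction of active times up to a small error. Let $M\ge M_0$, call $t$ *open* if $x^{(t)}$ has no hold at any $m>M$, and let $\tau_M(n)$ be the number of open $t\in[0,n]$. By (14),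
$$E_\omega[n+1-\tau_M(n)]\le(n+1)\sum_{m>M}2^{-m}=2^{-M}(n+1).\tag{15}$$
Consider $y=(x_1,\dots,x_M)$. An event with first index $\le M$ is inadmissible when there is a hold beyond $M$, so $y$ can change in the step $t\to t+1$ only if $t$ is open. In that case $e_{t+1}$ acts on $y$ with admissibility depending only on $y$; that is, it acts by a fixed permutation of $E_1\times\dots\times E_M$ depending on $e_{t+1}$. The successive open times $\sigma^0<\sigma^1<\cdots$ are stopping times, $e_{\sigma^l+1}$ is independent of $\mathcal F_{\sigma^l}$, and the earlier $e_{\sigma^{0}+1},\dots,e_{\sigma^{l-1}+1}$ are $\mathcal F_{\sigma^l}$-measurable. So the events applied right after open times are i.i.d. of law $p$. Hence $y$ observed at successive open times is a Markov chain $(\eta_l)_{l\ge0}$ on the finite set $E_1\times\dots\times E_M$, continued with independent events if there are only finitely many open times. It is irreducible by Lemma 3, and the uniform distribution is invariant because each step is a random permutation. By the ergodic theorem for finite Markov chains, $D_k:=\#\{l<k:\ \eta_l\text{ has no hold}\}$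 satisfies
$$D_k/k\to\theta_M:=\prod_{m\le M}(1-4^{-m})\quad\text{a.s., and in }L^1\text{ by boundedness}.$$

**Step 3: conclusion.** A time is active iff it is open and $y$ has no hold, so $\tau(n)=D_{\tau_M(n)}$. Since $D$ is $1$-Lipschitz, $|\tau(n)-D_{n+1}|\le n+1-\tau_M(n)$. With (15),
$$\limsup_{n\to\infty}E_\omega\Big|\frac{\tau(n)}{n+1}-\theta\Big|\le2^{-M}+|\theta_M-\theta|.$$
Let $M\to\infty$. $\square$

**Lemma 5.** Let $Y=\{\omega:\ s_0=o,\ x^{(0)}\text{ active}\}$, so that $\mu(Y)=w(o)\theta=\theta$. Then $S_n1_Y/a_n\to\mu(Y)$ $\mu$-a.e.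

*Proof.* If $t$ is the $l$-th active time ($l=0,1,\dots$), then $\kappa_t=l$ and $s_t=W_l$. So the number of $t\in[0,n]$ with $\omega_t\in Y$ is $\#\{l<\tau(n):W_l=o\}$. Since $W$ is independent of the environment, (12) gives
$$S_n1_Y(\omega)=E_\omega\big[V_{s_0}(\tau(n))\big].$$
Let $x^{(0)}\in E^*$, $\delta\in(0,1)$ and $l=\lfloor\theta n\rfloor$. Take $\varepsilon_0$ from (6) for this $\delta$, put $\varepsilon=\min(\varepsilon_0,1)\,\theta/2$, and let $G_n=\{|\tau(n)-\theta n|\le\varepsilon n\}$. By Lemma 4, $P_\omega(G_n)\to1$. On $G_n$ we have $\tau(n)\ge\theta n/2$, hence $(1-\delta)U(\tau(n))\le V_{s_0}(\tau(n))\le U(\tau(n))$ for large $n$. Also $|\tau(n)-l|\le\varepsilon n+1\le\varepsilon_0l$ for large $n$, since $\varepsilon\le\varepsilon_0\theta/2$. So by (6)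
$$(1-\delta)^2U(l)\le V_{s_0}(\tau(n))\le(1+\delta)U(l)\quad\text{on }G_n .$$
In all cases $0\le V_{s_0}(\tau(n))\le U(n+1)\le C_\theta U(l)$ for large $n$, where $C_\theta$ is an integer with $n+1\le C_\theta\lfloor\theta n\rfloor$ for large $n$, by subadditivity. Therefore
$$(1-\delta)^2P_\omega(G_n)\le\frac{S_n1_Y(\omega)}{U(l)}\le1+\delta+C_\theta P_\omega(G_n^c).$$
Letting $n\to\infty$ and then $\delta\to0$, $S_n1_Y(\omega)/U(\lfloor\theta n\rfloor)\to1$, i.e. $S_n1_Y(\omega)/a_n\to\theta$. This holds whenever $x^{(0)}\in E^*$, so for $\mu$-a.e. $\omega$. $\square$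

## Conservativity, ergodicity, pointwise dual ergodicity

**Conservativity.** Suppose $H$ is wandering with $\mu(H)>0$; shrinking it, we may assume $\mu(H)<\infty$. Since the sets $T^{-j}H$ are disjoint,
$$\int_H\sum_{j\ge0}L^j1_Y\,d\mu=\int1_Y\sum_{j\ge0}1_H\circ T^j\,d\mu\le\mu(Y)<\infty .$$
But $\sum_jL^j1_Y=\infty$ a.e. by Lemma 5 and $a_n\to\infty$. This is a contradiction.

**Ergodicity.** Let $B=T^{-1}B$ mod $\mu$. We must show that $B$ is null or conull.

**Step 1: $B$ depends only on $z_0$.** Let $h(z)=P_z^*(B)$, where $P_z^*$ is the law of the $Q^*$-chain from $z$. Replace $\lambda$ by an equivalent probability as initial law; the resulting path law is a probability equivalent to $\mu$. Since $1_B=1_B\circ T^k$ a.e., the Markov property gives $E[1_B\mid z_0,\dots,z_k]=h(z_k)$, and Lévy's theorem gives $h(z_k)\to1_B$ a.e. On the other hand $T$ is conservative, so by Halmos's recurrence theorem a.e. point of a set of the form $\{h(z_0)\in I\}$, $I$ a rational interval, returns to it infinitely often. Hence a.e. $h(z_0)$ is an accumulation point of $(h(z_k))_{k\ge1}$.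 So $h(z_0)=1_B$ a.e., and $B=\{z_0\in D\}$ mod $\mu$ with $D=\{h=1\}$.

**Step 2: invariance under all $\psi_e$.** Invariance of $B$ gives $1_D(z_0)=1_D(z_1)$ a.e. By (10), the law of $(z_1,z_0)$ is $\lambda(dz)Q(z,dz')$, and $Q(z,\cdot)$ is purely atomic. So for $\lambda$-a.e. $z$ we have $1_D(z')=1_D(z)$ for *every* atom $z'$ of $Q(z,\cdot)$. Let $D_s=\{x:(s,x)\in D\}$; as $S$ is countable, for $\pi$-a.e. $x$ this holds for $z=(s,x)$ with all $s$ simultaneously. For a.e. active $x$, the event $\emptyset$ (recall $p_\emptyset>0$) gives $1_{D_{s'}}(x)=1_{D_s}(x)$ whenever $R(s,s')>0$. By irreducibility $1_{D_s}(x)=:g(x)$ does not depend on $s$. Given $s'$ and $e$, choose $s$ with $R(s,s')>0$; then $(s',\psi_ex)$ is an atom of $Q((s,x),\cdot)$ and $1_{D_{s'}}(\psi_ex)=1_{D_s}(x)=g(x)=1_{D_{s'}}(x)$. For a.e. inactive $x$, $(s,\psi_ex)$ is an atom of $Q((s,x),\cdot)$, so $1_{D_s}(\psi_ex)=1_{D_s}(x)$ directly. Thus each $f=1_{D_s}$ satisfies $f\circ\psi_e=f$ $\pi$-a.e. for all $e$. Since $\psi_e$ preserves $\pi$, preimages of null sets are null. By induction $f\circ\psi=f$ $\pi$-a.e.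 for each of the countably many finite compositions $\psi$ of maps $\psi_e$.

**Step 3: a zero–one law.** Let $E^M=\{x\in E:\ \text{no hold at any }m>M\}$. By Lemma 3 and Step 2, for all $y,y'\in E_1\times\dots\times E_M$ and $\pi$-a.e. $x\in E^M$ with $(x_1,\dots,x_M)=y$ we have $f(x)=f(y',x_{>M})$. Fixing $y'$, we see that on $E^M$ the function $f$ is a.e. equal to a function of $x_{>M}$. Now fix $M'$. For $M\ge M'$ we have $E^{M'}\subset E^M$, and $\pi(\cdot\mid E^{M'})$ is a product measure. Under it, $f$ is a.s. equal to a $\sigma(x_{>M})$-measurable function, so $f$ is independent of $(x_1,\dots,x_M)$. This is true for every $M\ge M'$, so $f$ is independent of all of $x$, hence of itself, and is a.s. constant on $E^{M'}$ (this is Kolmogorov's 0–1 law). As $\pi(E^{M'})>0$ and $E^{M'}\uparrow E$, $f$ is a.e. constant. So each $D_s$ is null or conull. Since $1_{D_s}=g$ a.e. on the active set, which has measure $\theta>0$, the alternative is the same for all $s$. So $D$, and with it $B$, is null or conull.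

**Pointwise dual ergodicity.** Hurewicz's ratio ergodic theorem (a case of Chacon–Ornstein; see Aaronson, *An Introduction to Infinite Ergodic Theory*, AMS 1997, §2.2) says: for $T$ conservative, ergodic and measure preserving, and $v,\varphi\in L^1(\mu)$ with $\varphi>0$, $S_nv/S_n\varphi\to\int v\,d\mu/\int\varphi\,d\mu$ a.e. Apply it with a fixed $\varphi$ to $v$ and to $1_Y$, and divide: $S_nv/S_n1_Y\to\int v\,d\mu/\mu(Y)$ a.e. With Lemma 5, $S_nv/a_n\to\int v\,d\mu$ a.e. for all $v\in L^1(\mu)$. This proves part 1 of Theorem 2. $\square$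

## Two-sided bounds force $A=\emptyset$

We prove part 2 of Theorem 2. Suppose $\mu(A)>0$ and $c\,a_n\le S_n1_A\le C\,a_n$ a.e. on $A$ for all $n\ge N$, where we may take $N\ge1$. Write
$$u_n(\omega)=\sum_{j=0}^nL^j1_A(\omega)=E_\omega\sum_{j=0}^n1_A(\omega_j),$$
the expected number of backward visits to $A$; it is defined everywhere.

**Step 0: bounds at every point of $A$.** Later we apply the bounds at specific points, so we first remove exceptional sets. Let $N_0$ be the null set of $\omega\in A$ where one of the bounds $c\,a_n\le u_n\le C\,a_n$, $n\ge N$, fails. Removing $N_0$ from $A$ could change $u_n$ at some points, so we define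
$$N_{k+1}=N_k\cup\Big\{\sum_{j\ge1}L^j1_{N_k}>0\Big\},\qquad N_\infty=\bigcup_kN_k .$$
Since $\int L^j1_{N_k}\,d\mu=\mu(N_k)$, all these sets are null, by induction. If $\omega\notin N_\infty$, then $L^j1_{N_k}(\omega)=0$ for all $j,k\ge0$ (for $j=0$ as $\omega\notin N_k$, for $j\ge1$ as $\omega\notin N_{k+1}$), hence $L^j1_{N_\infty}(\omega)=0$ by monotone convergence. So replacing $A$ by $A\setminus N_\infty$ changes no $u_n(\omega)$ with $\omega\notin N_\infty$, and after this replacement
$$c\,a_n\le u_n(\omega)\le C\,a_n\qquad\text{for all }\omega\in A,\ n\ge N.\tag{16}$$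
We still have $\mu(A)>0$. We shall show $A=\emptyset$, a contradiction.

**Step 1: the upper bound holds on all of $X$.** We need it at points the backward chain reaches outside $A$. Let $M_n=\sup_Au_n$. We claim $\sup_Xu_n=M_n$. For $n=0$, $u_0=1_A$. For $n\ge1$, on $A^c$ we have $u_n=Lu_{n-1}\le\sup_Xu_{n-1}=M_{n-1}\le M_n$ by induction. Hence $u_n\le C\,a_n$ on $X$ for $n\ge N$. By the strong Markov property, for every stopping time $\sigma$, every $G\in\mathcal F_\sigma$ with $G\subset\{\sigma<\infty\}$, and every $n\ge N$,
$$E_\omega\Big[\mathbf 1_G\sum_{j=\sigma}^{\sigma+n}1_A(\omega_j)\Big]\le C\,a_n\,P_\omega(G)\qquad(\omega\in X).\tag{17}$$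

**Step 2: $A$ contains no point with a hold at a large index.** This is the freezing mechanism and the base of the induction. The statement is: *there is $m_1$ such that $A\cap\{x_m<m\}=\emptyset$ for all $m\ge m_1$*, where $x=x^{(0)}$.

By (7) choose $n_1\ge N$ with $c\,a_{n_1}\ge3$, and then $n_2\ge N$ with $C\,a_{n_2}<n_2/(2n_1)$. Let $\rho_m=\sum_{m'\ge m}\sum_ir_{m',i}$, which tends to $0$, and choose $m_1$ such that $n_1(n_1+1)\rho_m\le1$ and $n_2\rho_m\le\frac12$ for $m\ge m_1$.

Suppose $\omega\in A$ and $x_m<m$ for some $m\ge m_1$. Let $h\ge m$ be the largest index at which $x$ holds; it exists because $x\in E$. As long as no event with first index $\ge h$ occurs, all events are empty or inadmissible, and $x$ is inactive, so the chain stays at $z_0$. Let $\omega^{[t]}=(z_0,\dots,z_0,z_0,z_1,z_2,\dots)$ with $t$ extra copies of $z_0$. These are in general different points of $X$, so we may not assume that $\omega^{[t]}\in A$. What we know is that the backward chain started at $\omega^{[k]}$ satisfies $\omega_j=\omega^{[k+j]}$ for all $j\le n$ with probability at least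 $1-n\rho_h\ge1-n\rho_m$.

If $\omega^{[k]}\in A$, the lower bound in (16) gives
$$3\le c\,a_{n_1}\le u_{n_1}(\omega^{[k]})\le\sum_{j=0}^{n_1}1_A(\omega^{[k+j]})+(n_1+1)n_1\rho_m\le\sum_{j=0}^{n_1}1_A(\omega^{[k+j]})+1 .$$
So the sum is at least $2$, and $\omega^{[k+j]}\in A$ for some $1\le j\le n_1$. Starting from $\omega^{[0]}=\omega\in A$ and repeating, we find indices $0=t_0<t_1<\cdots$ with $\omega^{[t_q]}\in A$ and $t_q\le qn_1$. Thus $\#\{0\le j\le n_2:\ \omega^{[j]}\in A\}\ge\lfloor n_2/n_1\rfloor+1\ge n_2/n_1$. Hence
$$u_{n_2}(\omega)\ge(1-n_2\rho_m)\frac{n_2}{n_1}\ge\frac{n_2}{2n_1}>C\,a_{n_2},$$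
which contradicts (16).

**Step 3: constants for the cascade.** By (8) choose $J\ge2$ with $a_{Jb}\ge(8C/c)\,a_b$ for all large $b$. Fix $m\ge m_1$ so large that
$$a_{Jb}\ge\frac{8C}c\,a_b\ \text{ and }\ b\ge N\quad\text{for all integers }b\ge(m+2)!,\qquad\text{and}\qquad\frac Jm\le\min\Big(1,\frac c{4C}\Big).\tag{18}$$
This $m$ stays fixed. We claim
$$A\cap\{x_m<i\}=\emptyset\qquad\text{for }i=m,m+1,\dots,q_m.\tag{19}$$
For $i=m$ this is Step 2. Let $m<i\le q_m$, assume $A\cap\{x_m<i-1\}=\emptyset$, and suppose that there is $\omega\in A$ with $x_m=i-1$. The next three steps refute this.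

**Step 4: what the backward chain from $\omega$ does.** Put $k=k(m,i)\ge m$, $r=r_k$, $b=1/r=(k+2)!\ge(m+2)!$ and $n=Jb=J/r$. By Step 2, applied to all indices $m'\ge m\ge m_1$, $x$ holds at no $m'\ge m$. Let $\beta$ be the first time $t\ge1$ at which $e_t$ has a pair of number $>k$. By (9),
$$P_\omega(\beta\le n)\le n\,\frac r{k+2}=\frac J{k+2}\le\frac Jm.\tag{20}$$
Let $\sigma_0=0$ and let $1\le\sigma_1<\sigma_2<\cdots$ be the times at which $e_t$ has the pair $(m,i)$. Because the enumeration is lexicographic, before time $\beta$ only events with first index $<m$, or with a pair $(m,i')$, $i'\le i$, or empty ones, occur. So before $\beta$ the coordinates $m'>m$ do not change and have no holds, and all events with first index $m$ are admissible. Each of them preserves $\{x_m<i\}$, so $x_m^{(t)}<i$ for $t<\beta$. Two consequences follow.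

* At $t=\sigma_l<\beta$, $l\ge1$, exactly one of the $i$ equally likely shifts takes the value $x_m^{(t-1)}<i$ to $i-1$. So, given $\mathcal F_{t-1}$ and $\beta>t-1$, the probability that $e_t$ has pair $(m,i)$ and $x_m^{(t)}=i-1$ is exactly $r/i$.
* For $\sigma_l\le t<\sigma_{l+1}$ and $t<\beta$, after time $\sigma_l$ only events $(m,i',\cdot)$ with $i'\le i-1$ can affect $x_m$, and these preserve $\{x_m<i-1\}$. So if $x_m^{(\sigma_l)}<i-1$, then $\omega_t\notin A$ for all these $t$, by the induction hypothesis.

**Step 5: splitting the visits.** Each time $t\le n$ with $t<\beta$ lies in one interval $[\sigma_l,\sigma_{l+1})$, and by the second consequence only intervals starting with $x_m^{(\sigma_l)}=i-1$ can contain visits. Hence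
$$u_n(\omega)\le E_\omega\Big[\sum_{l\ge0}I_l\sum_{t=\sigma_l}^{\sigma_{l+1}-1}1_A(\omega_t)\Big]+E_\omega\Big[\mathbf 1\{\beta\le n\}\sum_{t=\beta}^n1_A(\omega_t)\Big],\tag{21}$$
where $I_l=\mathbf 1\{\sigma_l\le n,\ \sigma_l<\beta,\ x_m^{(\sigma_l)}=i-1\}$. We bound the three ingredients.

*Visits after $\beta$.* By (17) with $\sigma=\beta$, $G=\{\beta\le n\}$, and (20), the last term of (21) is at most $\frac Jm\,C\,a_n$; here $n\ge b\ge N$.

*Visits in one interval.* $I_l$ is $\mathcal F_{\sigma_l}$-measurable. By the strong Markov property, given $\mathcal F_{\sigma_l}$, the inner sum has conditional expectation at most $v:=\sup_{\omega'\in X}E_{\omega'}\sum_{t<\sigma_1}1_A(\omega_t)$. Cut time into blocks of length $b$. By (17) at the deterministic times $qb$ with $G=\{\sigma_1>qb\}$, whose probability is $(1-r)^{qb}\le e^{-q}$,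
$$v\le\sum_{q\ge0}\sup_{\omega'}E_{\omega'}\Big[\mathbf 1\{\sigma_1>qb\}\sum_{t=qb}^{qb+b-1}1_A(\omega_t)\Big]\le C\,a_b\sum_{q\ge0}(1-r)^{qb}\le\frac{C\,a_b}{1-e^{-1}}\le2C\,a_b .$$

*Number of intervals.* The interval $l=0$ counts. By the first consequence in Step 4, the expected number of $l\ge1$ with $I_l=1$ is at most $\sum_{t=1}^nr\cdot\frac1i\le\frac{nr}m=\frac Jm$.

**Step 6: contradiction and end of the cascade.** Inserting this in (21) and using (18), with $n=Jb$, so that $2C\,a_b\le\frac c4a_n$,
$$u_n(\omega)\le2C\,a_b\Big(1+\frac Jm\Big)+\frac Jm\,C\,a_n\le\frac c4\,a_n\cdot2+\frac c4\,a_n=\frac34\,c\,a_n<c\,a_n .$$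
This contradicts the lower bound in (16) at $\omega\in A$. So $A\cap\{x_m=i-1\}=\emptyset$, which together with the induction hypothesis gives $A\cap\{x_m<i\}=\emptyset$, and (19) follows for all $i$ up to $q_m$. Since $x_m<q_m$ always, (19) for $i=q_m$ says $A=\emptyset$, contradicting $\mu(A)>0$. This proves part 2 and Theorem 2. $\blacksquare$

The hypotheses on $R$ entered part 2 in two places only: $a_n=o(n)$, from null recurrence, in Step 2, and (8), from (4), in Step 3. The upper bound in (16) was used through (17) to control visits wherever the chain goes, and the lower bound only at points of $A$.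

## Each half of the bound alone

Part 2 of Theorem 2 excludes the two bounds together. The upper half alone is always available, by Proposition 1. The lower half alone is available in some of the examples. Suppose $l\mapsto R^l(o,o)$ is nonincreasing. This holds for the lazy walk on $\mathbb Z$ that stays put with probability $\frac12$ and moves by $\pm1$ with probability $\frac14$ each. Its position after $l$ steps is distributed as half the position of simple random walk after $2l$ steps, so $R^l(0,0)=\binom{2l}l4^{-l}$, and the ratio of consecutive terms is $\frac{2l-1}{2l}<1$. Moreover $R^l(0,0)\sim1/\sqrt{\pi l}$, so $U(n)\sim2\sqrt{n/\pi}$ and (4) holds.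

In the transformation built from such an $R$, take $A=\{s_0=o\}$. For $\omega\in A$, (12) and (13) give
$$L^j1_A(\omega)=E_\omega\big[R^{\kappa_j}(o,o)\big]\ge R^j(o,o),$$
because $\kappa_j\le j$ and $W$ is independent of $\kappa_j$. Summing, $S_n1_A\ge U(n+1)\ge U(\lfloor\theta n\rfloor)=\theta\,a_n$ at every point of $A$, for $n\ge1/\theta$. So this $A$ satisfies the lower bound uniformly, the sets of Proposition 1 satisfy the upper bound uniformly, and by Theorem 2 no set of positive measure satisfies both.

When $U$ is regularly varying of index $\alpha\in(0,1]$, the normalizing sequence of Theorem 2 is $a_n=\theta^{-1}U(\lfloor\theta n\rfloor)\sim\theta^{\alpha-1}U(n)$. For the lazy walk this gives $a_n\sim2\sqrt{n/(\pi\theta)}$.
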